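# Circular orders on all direct powers of a group

## The four-group on a circle

Let $V=\{1,u,v,uv\}=\mathbb Z/2\times\mathbb Z/2$. Try to write its four elements around a circle so that left multiplication by each element preserves the cyclic order. A permutation of four points on a circle that preserves their cyclic order is one of the four rotations. Left multiplication by $u$ fixes no element and has square the identity, so it must be the half turn. The same is true of $v$. Hence $u=u\cdot 1=v\cdot 1=v$, which is absurd: no such arrangement exists.

For $\mathbb Z/2$ an arrangement exists trivially, and for $\mathbb Z/2\times\mathbb Z/3\cong\mathbb Z/6$ we write $0,1,\dots,5$ in this order. The general rule for finite groups comes from the same argument. If a finite group $G$ is arranged on a circle in an invariant way, then left multiplication maps $G$ injectively into the group of rotations of $|G|$ points, which is cyclic; so $G$ is cyclic. In particular $(\mathbb Z/m)^2$ has no invariant arrangement for $m\ge 2$, since it has exponent $m$ and order $m^2$.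

**Definition (circular order).** A group $G$ is *circularly-orderable* (CO) if there is a function $c:G^3\to\{0,\pm1\}$ such that

1. $c(g_1,g_2,g_3)=0$ if and only if $\{g_1,g_2,g_3\}$ has fewer than three distinct elements;
2. $c(g_2,g_3,g_4)-c(g_1,g_3,g_4)+c(g_1,g_2,g_4)-c(g_1,g_2,g_3)=0$ for all $g_1,\dots,g_4\in G$;
3. $c(hg_1,hg_2,hg_3)=c(g_1,g_2,g_3)$ for all $h,g_1,g_2,g_3\in G$.

Example: on $\mathbb R/\mathbb Z$, let $c(x,y,z)=+1$ if, travelling from $x$ in the positive direction, one meets $y$ before $z$, and $-1$ if one meets $z$ first. Every subgroup of a CO group is CO by restriction, so every subgroup of $\mathbb R/\mathbb Z$ is CO. On a finite group, a circular order is an invariant arrangement as above.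

**Definition (left order).** A group $G$ is *left-orderable* (LO) if it has a strict total order $<$ such that $g<h$ implies $fg<fh$ for all $f,g,h\in G$.

Example: $\mathbb Z$ is LO. A group with an element $g\ne1$ of finite order is not: if $1<g$ then $1<g<g^2<\cdots$, and similarly if $g<1$. An LO group is CO: let $c(g_1,g_2,g_3)$, for distinct entries, be the sign of the permutation that puts the triple in increasing order.

So $\mathbb Z/m$ with $m\ge2$ is CO but not LO, and the failure shows up in its square. Conversely, if $G$ is LO then so is every power $G^n=G\times\cdots\times G$ (lexicographic order), hence every $G^n$ is CO. This suggests using direct powers as a test for left-orderability, and asks whether the test is complete: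

> Does there exist a non-left-orderable group $G$ such that $G^n$ is circularly-orderable for all $n\in\mathbb N$?

The question is taken from Adam Clay and Tyrone Ghaswala, "Circularly ordering direct products and the obstruction to left-orderability", arXiv:2006.08704 (2020).

Two cases are immediate. If $G$ has nontrivial torsion, then $G\ge\mathbb Z/p$ for a prime $p$, so $G^2\ge(\mathbb Z/p)^2$ is not CO. If $G$ is abelian and torsion-free, its finitely generated subgroups are groups $\mathbb Z^k$, which are LO, and then $G$ is LO (a fact recalled below). So the real question is about torsion-free nonabelian groups, and there the square is not enough. The *Promislow group* $\langle a,b\mid ab^2a^{-1}b^2,\ ba^2b^{-1}a^2\rangle$ is known to be not LO, although its square is CO; we use this known result below. It is also known that if $G$ is finitely generated, CO, amenable, not LO, and $G/G'$ is finite, then some $G^n$ with $n\ge 2$ is not CO.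

## The answer, in terms of torsion in the abelianization

The answer is **no**: *if $G^n$ is CO for every $n\in\mathbb N$, then $G$ is LO.* So $G$ is LO if and only if $G^n$ is CO for all $n$. The precise statements need two numbers.

**Definition (Davenport constant).** For a finite abelian group $T$, $D(T)$ is the least $d\ge1$ such that every sequence of $d$ elements of $T$ has a nonempty subsequence with sum $0$.

Examples: $D(0)=1$. In $(\mathbb Z/2)^2$ the sequence $(1,0),(0,1)$ has no zero-sum subsequence, while three elements either include $0$, or include a repetition, or are the three nonzero elements, whose sum is $0$; so $D((\mathbb Z/2)^2)=3$. In general $D(T)\le|T|$: given $t_1,\dots,t_{|T|}$, the $|T|+1$ partial sums $0,t_1,t_1+t_2,\dots$ cannot all be distinct, and two equal ones bound a block with sum $0$.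

For $e\ge1$ let $\Omega(e)$ be the number of prime factors of $e$ counted with multiplicity: $\Omega(1)=0$, $\Omega(4)=2$, $\Omega(12)=3$.

**Theorem A.** Let $G$ be finitely generated and not LO, and let $T$ be the (finite) torsion subgroup of $G/G'$. Then $G^n$ is not CO for all $n\ge D(T)+1$; in particular $G^{|T|+1}$ is not CO.

**Corollary.** For every non-LO group $G$, finitely generated or not, there is $n$ such that $G^n$ is not CO.

**Theorem B (amenable case).** Let $G$ be amenable and not LO.

1. $G$ has a nontrivial finitely generated subgroup $B$ with $B/B'$ finite.
2. For any such $B$, if $e$ is the exponent of $B/B'$, then $G^n$ is not CO for all $n>\Omega(e)$.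

**Theorem C (sharpness).**

1. For every $N\ge2$ there is a torsion-free polycyclic group $G$ with $G/G'$ finite of exponent $2^N$, such that $G^n$ is CO if and only if $n\le N$. So the bound in Theorem B is attained for $\Omega(e)=N$, and no single $n$ works for all groups in the Corollary.
2. For the Promislow group, $G^n$ is CO if and only if $n\le2$.
3. If $G$ is finitely generated with $G/G'$ torsion-free, then $G\times G$ is CO if and only if $G$ is LO. Here the exponent $2$ cannot be lowered to $1$.

Theorem A removes the hypotheses of amenability and of finite abelianization from the known result quoted above.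

As a check, let $G=\mathbb Z/m$ with $m\ge 2$. Theorem B with $B=\mathbb Z/p$ for a prime $p\mid m$ has $e=p$ and $\Omega(e)=1$; it says that $G^n$ is not CO for $n\ge2$, as we found by hand.

## Orders as actions on the line and the circle

A countable group is LO if and only if it embeds in $\mathrm{Homeo}_+(\mathbb R)$, and CO if and only if it embeds in $\mathrm{Homeo}_+(S^1)$. All our arguments about circular orders take place on the circle. We shall use the following textbook facts.

**(L) Local nature.** A group is LO if and only if all its finitely generated subgroups are LO. (A compactness argument; see Clay–Rolfsen, *Ordered Groups and Topology*.)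

**(E) Extensions.** Let $1\to K\to\Gamma\to Q\to1$ be exact with $K$ LO. If $Q$ is LO, then $\Gamma$ is LO; if $Q$ is CO, then $\Gamma$ is CO. For the LO case, call $g\in\Gamma$ positive if its image in $Q$ is positive, or if $g\in K$ and $g$ is positive in $K$. Positive elements are closed under products, and for each $g\neq1$ exactly one of $g,g^{-1}$ is positive. So $g<h\Leftrightarrow g^{-1}h$ positive is a left order. For the CO case see Calegari, *Circular groups, planar groups, and the Euler class*. Example: the Klein bottle group $\langle a,x\mid axa^{-1}=x^{-1}\rangle$ is LO, as an extension of $\mathbb Z=\langle a\rangle$ by $\mathbb Z=\langle x\rangle$.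

**(F) Fixed points.** If a group acts faithfully on $S^1$ by orientation-preserving homeomorphisms with a global fixed point, it is LO. Indeed, remove the fixed point: the group embeds in $\mathrm{Homeo}_+(\mathbb R)$. Choose a dense sequence $r_1,r_2,\dots$ in $\mathbb R$ and let $g<h$ if $g(r_k)<h(r_k)$ at the first $k$ with $g(r_k)\neq h(r_k)$. This order is left-invariant because each element is an increasing map.

**(T) Trichotomy.** (Ghys, *Groups acting on the circle*.) For a group acting on $S^1$ by orientation-preserving homeomorphisms, exactly one of the following holds: there is a finite orbit; all orbits are dense (the action is *minimal*); there is a Cantor set $\Lambda$ which is the unique minimal closed invariant set and lies in the closure of every orbit.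

Examples, with the group $\mathbb Z$: a rational rotation has finite orbits; an irrational rotation is minimal. For the third kind, take an irrational rotation $R$, replace each point $R^k\theta$ of one orbit by an arc of length $2^{-|k|}$, and map each inserted arc affinely onto the next; the complement of the interiors of the inserted arcs is $\Lambda$. Collapsing the inserted arcs gives the irrational rotation back, and we shall perform such a collapse in general.

**(H) Hölder.** A group acting freely on $\mathbb R$ by orientation-preserving homeomorphisms is isomorphic to a subgroup of $(\mathbb R,+)$, by an isomorphism that preserves order for $g<h\Leftrightarrow g(0)<h(0)$.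

## A character with left-orderable kernel suffices

By a *character* of a group we mean a homomorphism to $\mathbb R/\mathbb Z$. When $\Gamma$ is a finite cyclic group acting by rotations, the rotation angle is a character with trivial kernel. Suppose that a power of $G$ had a character whose kernel is LO. Then pigeonhole finishes the argument.

**Lemma 1.** Let $G$ be finitely generated, let $T$ be the torsion subgroup of $G/G'$, and let $d=D(T)$. If there is a homomorphism $\varphi:G^d\to\mathbb R/\mathbb Z$ with LO kernel, then $G$ is LO.

*Proof.* The plan is to place a large subgroup of $G$ inside $\ker\varphi$ by a partial diagonal.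

Restricting $\varphi$ to the coordinates gives homomorphisms $\chi_i:G\to\mathbb R/\mathbb Z$ with
$$\varphi(g_1,\dots,g_d)=\sum_{i=1}^d\chi_i(g_i).$$
Let $G_0$ be the preimage of $T$ under $G\to G/G'$. Then $G/G_0\cong(G/G')/T\cong\mathbb Z^k$ for some $k$. Each $\chi_i$ kills $G'$, and $G_0/G'=T$, so $\chi_i|_{G_0}$ is a composite $G_0\to T\xrightarrow{\bar\chi_i}\mathbb R/\mathbb Z$.

The elements $\bar\chi_1,\dots,\bar\chi_d$ form a sequence of length $d=D(T)$ in $\mathrm{Hom}(T,\mathbb R/\mathbb Z)\cong T$. Hence there is a nonempty $I\subseteq\{1,\dots,d\}$ with $\sum_{i\in I}\bar\chi_i=0$. Let $\delta:G_0\to G^d$ send $g$ to the tuple with entry $g$ in the coordinates of $I$ and $1$ elsewhere. As $I\ne\emptyset$, this is an injective homomorphism, and $\varphi(\delta(g))=\sum_{i\in I}\chi_i(g)=0$ for $g\in G_0$. So $G_0$ embeds in $\ker\varphi$ and is LO. Since $G/G_0\cong\mathbb Z^k$ is LO, (E) shows that $G$ is LO. $\square$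

So from a circular order on a power of $G$ we must produce a character with LO kernel.

## Invariant measures, and what the $(2,3,7)$ triangle group says about them

The natural generalization of the rotation angle is the measure of the arc from $x$ to $gx$, for a measure preserved by the group. Amenability provides such a measure: whenever an amenable group acts by homeomorphisms on a nonempty compact metrizable space, it preserves a Borel probability measure. (Finite, abelian and solvable groups are amenable, and the class is closed under subgroups, quotients and extensions.)

**Lemma 2.** If $\Gamma$ is countable, amenable and CO, there is a homomorphism $\Gamma\to\mathbb R/\mathbb Z$ with LO kernel.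

*Proof.* Let $\Gamma$ act faithfully on $S^1$ by orientation-preserving homeomorphisms, and let $\mu$ be an invariant Borel probability measure.

**Step 1: a homomorphism.** This step defines $\varphi$ by measuring arcs. Let $[x,y)$ be the positively oriented half-open arc, with $[x,x)=\emptyset$. Going from $x$ to $y$ and then from $y$ to $z$ covers $[x,z)$ and possibly one extra full turn, of measure $1$. Hence $\mu[x,y)+\mu[y,z)\equiv\mu[x,z)\pmod 1$. Fix $x$ in the support of $\mu$ and put $\varphi(g)=\mu[x,gx)\bmod 1$. Since $g[x,hx)=[gx,ghx)$,
$$\varphi(gh)\equiv\mu[x,gx)+\mu[gx,ghx)=\mu[x,gx)+\mu[x,hx)\equiv\varphi(g)+\varphi(h)\pmod 1.$$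

**Step 2: the kernel fixes $x$.** This step shows that $\varphi(g)=0$ implies $gx=x$; then $\ker\varphi$ acts faithfully with a fixed point and is LO by (F). Suppose $\varphi(g)=0$ and $gx\ne x$. Then $\mu[x,gx)\in\{0,1\}$. If it is $1$, then $\mu[gx,x)=0$, and applying $g^{-1}$ gives $\mu[x,g^{-1}x)=0$. Replacing $g$ by $g^{-1}$ if necessary, we may assume $\mu[x,gx)=0$. By invariance every arc $[g^kx,g^{k+1}x)$, $k\in\mathbb Z$, is null.

*If $g$ has no fixed point,* let $\tilde x\in\mathbb R$ be a lift of $x$ and let $\tilde g$ be the lift of $g$ with $\tilde x<\tilde g\tilde x<\tilde x+1$. The sequence $\tilde g^k\tilde x$ is increasing. It is unbounded in both directions, because a limit would be a fixed point of $\tilde g$ and would project to a fixed point of $g$. So the intervals $[\tilde g^k\tilde x,\tilde g^{k+1}\tilde x)$ cover $\mathbb R$, and their projections, the null arcs $[g^kx,g^{k+1}x)$, cover $S^1$. This contradicts $\mu(S^1)=1$.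

*If $g$ has a fixed point,* let $J$ be the component of $S^1\setminus\mathrm{Fix}(g)$ containing $x$. It is an open arc preserved by $g$, and $g$ moves all its points in one direction.

Suppose $g$ moves them in the positive direction. Then $[x,gx)\subset J$, and the points $g^kx$ tend to the two ends of $J$, since a limit inside $J$ would be fixed. So the null arcs $[g^kx,g^{k+1}x)$ cover $J$. Thus $J$ is an open null set containing $x$, contradicting the choice of $x$ in the support.

Suppose $g$ moves them in the negative direction. Then $gx$ precedes $x$ in $J$, and the complementary arc $[gx,x)$ lies in $J$ and has measure $1-\mu[x,gx)=1$. Its image $[g^2x,gx)$ also has measure $1$ and is disjoint from it. This contradicts $\mu(S^1)=1$. $\square$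

Lemmas 1 and 2 settle the question for finitely generated amenable $G$. The only use of amenability was the existence of $\mu$, and without it the conclusion of Lemma 2 is false.

**Example 3.** In the hyperbolic plane there is a triangle with angles $\pi/2,\pi/3,\pi/7$, because their sum is less than $\pi$. Suitable rotations $p,q$ about its first two vertices satisfy $p^2=q^3=(pq)^7=1$, with $p$ of order $2$. Let $\Delta=\langle p,q\rangle\le\mathrm{PSL}_2(\mathbb R)$, the $(2,3,7)$ triangle group. As $\mathrm{PSL}_2(\mathbb R)$ acts faithfully on the circle at infinity, $\Delta$ is CO. It has torsion, so it is not LO. It is perfect: in $\Delta/\Delta'$, written additively, $2p=0$, $3q=0$ and $7p+7q=0$; the last relation reads $p+q=0$ because $7p=p$ and $7q=q$, so $3p=-3q=0$, and with $2p=0$ we get $p=0$ and $q=0$. Hence the only character of $\Delta$ is $0$, with kernel $\Delta$, which is not LO.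

Products can fail too. The group $\Delta\times\mathbb Z$ is CO by (E), with $K=\mathbb Z$ and $Q=\Delta$. Every character of it vanishes on $\Delta$, so none has LO kernel. But if we give up the factor $\Delta$, the remaining factor $\mathbb Z$ certainly has a character with LO kernel. We prove that this always happens: in a countable CO product one can drop one factor, and the rest has a character with LO kernel. The reason is that the rest *commutes* with the dropped factor, and commutation can replace the invariant measure.

## What commutes with a minimal action is a group of rotations

Suppose a group acts minimally on a circle, and $z$ is a homeomorphism commuting with it. Then $\mathrm{Fix}(z)$ is closed and invariant, so it is empty or everything. So the centralizer of a minimal action acts freely, and free actions are understood: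

**Lemma 4.** If a group $Z\le\mathrm{Homeo}_+(S^1)$ acts freely on $S^1$, then $Z$ embeds in $\mathbb R/\mathbb Z$.

*Proof.* Let $\tilde Z\le\mathrm{Homeo}_+(\mathbb R)$ be the group of all lifts of elements of $Z$. It contains $\tau:x\mapsto x+1$, and $\tilde Z/\langle\tau\rangle=Z$. If a lift $\tilde z$ of $z$ has a fixed point, then so does $z$, so $z=1$; then $\tilde z$ is an integer translation with a fixed point, so $\tilde z=1$. Hence $\tilde Z$ acts freely on $\mathbb R$. By (H) there is an order-preserving injection $\iota:\tilde Z\to\mathbb R$. As $\tau(0)>0$, $\iota(\tau)>0$, and after rescaling $\iota(\tau)=1$. Then $\iota$ induces a homomorphism $Z=\tilde Z/\langle\tau\rangle\to\mathbb R/\mathbb Z$. It is injective: if $\iota(\tilde z)=k\in\mathbb Z$, then $\iota(\tilde z)=\iota(\tau^k)$, so $\tilde z=\tau^k$. $\square$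

To use this we need one factor of the product to act minimally. Factors are normal subgroups, so the following lemma is what we need.

**Lemma 5.** Let $\Gamma$ act minimally on $S^1$ by orientation-preserving homeomorphisms, and let $N\trianglelefteq\Gamma$. Then either $N$ acts minimally or the image of $N$ in $\mathrm{Homeo}_+(S^1)$ is finite.

*Proof.* *Suppose $N$ has no finite orbit.* By (T), $N$ has a unique minimal closed invariant set $M$. For $\gamma\in\Gamma$ the set $\gamma M$ is again a minimal closed $N$-invariant set, because $\gamma N\gamma^{-1}=N$; by uniqueness $\gamma M=M$. So $M$ is closed, nonempty and $\Gamma$-invariant, hence $M=S^1$, and $N$ acts minimally.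

*Suppose $N$ has a finite orbit.* Let $m$ be the least size of an $N$-orbit, and let $F$ be the set of points whose $N$-orbit has size at most $m$. We show $F=S^1$.

The set $F$ is nonempty. It is $\Gamma$-invariant, because $N\gamma x=\gamma Nx$. It is closed: let $x_k\to x$ with $x_k\in F$, and let $g_0,\dots,g_m\in N$. For each $k$ two of the $m+1$ points $g_jx_k$ coincide. Some fixed pair of indices serves for infinitely many $k$, and by continuity it serves for $x$. So among any $m+1$ elements of $N$ two agree at $x$, that is, $|Nx|\le m$. By minimality of $\Gamma$, $F=S^1$, and every $N$-orbit has exactly $m$ points.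

Now suppose $g\in N$ fixes a point. Every $y\in S^1$ has a finite $\langle g\rangle$-orbit. Cut the circle at the fixed point: $g$ becomes an increasing homeomorphism of an interval, and for such a map every periodic point is fixed, since $gy>y$ gives $y<gy<g^2y<\cdots$, and likewise for $gy<y$. Hence $gy=y$ for all $y$. So the image of $N$ acts freely with orbits of size $m$, and therefore it has order $m$. $\square$

**Proposition 6.** Let $n\ge2$ and let $\Gamma=G_1\times\dots\times G_n$ be countable and CO. Then for some $i$ the group $\Gamma^{(i)}:=\prod_{j\ne i}G_j$ admits a homomorphism to $\mathbb R/\mathbb Z$ with LO kernel.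

*Proof.* Fix a faithful action of $\Gamma$ on $S^1$ by orientation-preserving homeomorphisms.

**Step 1: the case of a finite orbit.** This step disposes of the case in which the character is already visible. Let $O$ be a finite orbit. $\Gamma$ permutes $O$ preserving its cyclic order, hence through a finite cyclic group of rotations, which embeds in $\mathbb R/\mathbb Z$. The kernel of $\Gamma\to\mathrm{Sym}(O)$ fixes a point of $S^1$, so it is LO by (F). Restrict this character to any $\Gamma^{(i)}$; the kernel is a subgroup of an LO group, hence LO. From now on there is no finite orbit.

**Step 2: a minimal model.** This step produces a circle $S$ with a minimal action of $\Gamma$ and an equivariant continuous surjection $h:S^1\to S$ whose fibers are points or compact proper arcs. If the action on $S^1$ is minimal, take $h=\mathrm{id}$. Otherwise let $\Lambda$ be the Cantor set of (T). Each component of $S^1\setminus\Lambda$ (a *gap*) is an open arc with two distinct endpoints in $\Lambda$. Closures of different gaps are disjoint, since a common endpoint would be an isolated point of $\Lambda$. Let $h$ collapse the closure of each gap to a point.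

The quotient is a circle. To see it, let $\nu$ be a probability measure on $\Lambda$ without atoms and with support $\Lambda$ (transport the standard measure on the middle-thirds Cantor set by a homeomorphism). Fix $p\in S^1$ and consider $x\mapsto\nu[p,x)\bmod1$, a continuous surjection $S^1\to\mathbb R/\mathbb Z$ that goes once around monotonically. Two points $x\ne y$ have the same image if and only if one of $[x,y),[y,x)$ is $\nu$-null. This happens if and only if one of the open arcs between them misses $\Lambda$, that is, if and only if $x$ and $y$ lie in the closure of one gap. So this map realizes the collapse, and $S\cong\mathbb R/\mathbb Z$.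

Since $\Gamma$ preserves $\Lambda$, it permutes the gaps and hence the fibers of $h$; it acts on $S$ by homeomorphisms, which preserve orientation because $h$ is monotone. We have $h(\Lambda)=S$, since each closed gap has its endpoints in $\Lambda$. For $s=h(x)$, the closure of $\Gamma s$ contains $h(\overline{\Gamma x})\supseteq h(\Lambda)=S$. So the action on $S$ is minimal.

**Step 3: a subgroup with a fixed point on $S$ is LO.** This step controls the elements lost by passing from $S^1$ to $S$, where the action need not be faithful. Suppose $\Delta\le\Gamma$ fixes $s\in S$. Then $\Delta$ preserves $h^{-1}(s)$, a point or a compact proper arc. As $\Delta$ preserves orientation, it fixes the point or both endpoints of the arc. So $\Delta$ has a fixed point on $S^1$, where it acts faithfully, and is LO by (F).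

**Step 4: some factor $G_i$ acts minimally on $S$.** This step selects the factor to be dropped. Each $G_i$ is normal in $\Gamma$. If none acted minimally on $S$, then by Lemma 5 each would have finite image in $\mathrm{Homeo}_+(S)$. The image of $\Gamma$ is the product of these commuting finite images, hence finite, and a finite group has no dense orbit on a circle. This contradicts Step 2.

**Step 5: the other factors act by rotations.** This step gives the character. Fix $i$ as in Step 4 and let $Z$ be the image of $\Gamma^{(i)}$ in $\mathrm{Homeo}_+(S)$. It commutes with the action of $G_i$. If $z\in Z$ has a fixed point, then $\mathrm{Fix}(z)$ is closed, nonempty and $G_i$-invariant, so it is $S$ and $z=1$. Hence $Z$ acts freely on $S$, and Lemma 4 embeds $Z$ in $\mathbb R/\mathbb Z$. The composite $\Gamma^{(i)}\to Z\hookrightarrow\mathbb R/\mathbb Z$ is a homomorphism whose kernel acts trivially on $S$. By Step 3 this kernel is LO. $\square$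

## Proof of Theorem A and of its Corollary

*Proof of Theorem A.* Let $G$ be finitely generated, $T$ the torsion subgroup of $G/G'$ and $d=D(T)\geq 1$. Suppose $G^n$ is CO for some $n\ge d+1$. Then its subgroup $G^{d+1}$ is CO, and it is countable. Proposition 6, applied to $d+1\ge2$ factors all equal to $G$, gives a homomorphism $\varphi:G^d\to\mathbb R/\mathbb Z$ with LO kernel. By Lemma 1, $G$ is LO. Thus if $G$ is not LO, $G^n$ is not CO for all $n\ge D(T)+1$. As $D(T)\le|T|$, in particular $G^{|T|+1}$ is not CO. $\blacksquare$

*Proof of the Corollary.* Let $G$ be not LO. By (L) it contains a finitely generated subgroup $H$ that is not LO. By Theorem A some $H^n$ is not CO. Since $H^n\le G^n$ and subgroups of CO groups are CO, $G^n$ is not CO. $\blacksquare$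

So no non-left-orderable group has all its powers circularly-orderable.

## Amenable groups: subgroups with no map onto $\mathbb Z$

For amenable groups Lemma 2 gives a character on the whole product, and one can do better than Lemma 1. Consider the Promislow group. Its abelianization has the relations $4a=0$ and $4b=0$, so $T=(\mathbb Z/4)^2$. The sequence consisting of three copies of $(1,0)$ and three of $(0,1)$ has no nonempty zero-sum subsequence, so $D(T)\ge7$. Theorem B will rule out $G^n$ already for $n>\Omega(4)=2$. Lemma 1 only looks at partial diagonals inside $\ker\varphi$; now we look at a larger subgroup of $\ker\varphi$ and show that it has no map onto $\mathbb Z$. This contradicts left-orderability because of two theorems.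

**Definition (locally indicable).** A group is *locally indicable* if each of its nontrivial finitely generated subgroups has a homomorphism onto $\mathbb Z$.

Example: in $\mathbb Z^2$ each nontrivial subgroup is $\mathbb Z$ or $\mathbb Z^2$, so $\mathbb Z^2$ is locally indicable. A nontrivial finite group is not.

**(BH) Burns–Hale.** A locally indicable group is LO.

**(M) Witte Morris** (*Amenable groups that act on the line*). An amenable LO group is locally indicable.

*Proof of Theorem B, part 1.* Since $G$ is not LO, by (BH) it is not locally indicable. So it has a nontrivial finitely generated subgroup $B$ with no homomorphism onto $\mathbb Z$. The finitely generated abelian group $B/B'$ has no quotient $\mathbb Z$, so it is finite. $\square$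

*Proof of Theorem B, part 2.* Let $B$ be a nontrivial finitely generated subgroup with $B/B'$ finite of exponent $e$, and suppose $G^n$ is CO with $n>\Omega(e)$, $n\geq 1$. Then $B^n$ is CO, countable and amenable. By Lemma 2 there is $\varphi:B^n\to\mathbb R/\mathbb Z$ with LO kernel; write $\varphi(b_1,\dots,b_n)=\sum_i\chi_i(b_i)$. Each $C_i:=\chi_i(B)$ is a subgroup of the cyclic group $\frac1e\mathbb Z/\mathbb Z$ of order $e$.

**Step 1: a redundant set of coordinates.** This step finds a nonempty $I\subseteq\{1,\dots,n\}$ with
$$C_i\subseteq\sum_{j\in I\setminus\{i\}}C_j\qquad\text{for all }i\in I. \tag{1}$$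
Suppose there is none. Start with $I=\{1,\dots,n\}$ and, while $I\ne\emptyset$, delete an index $i$ that violates (1). Each deletion makes $\sum_{j\in I}C_j$ strictly smaller. We obtain a strictly decreasing chain of $n+1$ subgroups of a group of order $e$. Each of the $n$ consecutive indices is at least $2$ and their product divides $e$, so $n\le\Omega(e)$, a contradiction.

For example, in a cyclic group of order $4$ with $C_1$ of order $4$ and $C_2$ of order $2$, no $I$ satisfies (1): $C_1\not\subseteq C_2$, and neither subgroup is $0$. Here $n=2=\Omega(4)$. This pattern returns in Theorem C.

**Step 2: the group $K$.** This step defines the subgroup of $\ker\varphi$ that will contradict (M). Fix $I$ as in (1) and let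
$$K=\Big\{(b_i)\in B^I:\ \sum_{i\in I}\chi_i(b_i)=0\Big\}.$$
Filling the other coordinates with $1$ embeds $K$ in $\ker\varphi$, so $K$ is LO. It is the kernel of a homomorphism from $B^I$ to a finite group, so it has finite index in $B^I$ and is finitely generated. It projects onto each factor: for $i\in I$ and $b\in B$, (1) gives $-\chi_i(b)\in\sum_{j\in I\setminus\{i\}}C_j$, so we can choose the other coordinates to complete $b$ to an element of $K$. In particular $K\ne1$, because $B\ne 1$.

**Step 3: $K$ has no nonzero homomorphism $f:K\to\mathbb Q$.** This step transfers the finiteness of $B/B'$ to $K$. Let $L_i=\ker\chi_i\trianglelefteq B$, and regard $L_i$ as a subgroup of $K$ placed in the $i$-th coordinate. Let $f:K\to\mathbb Q$ be a homomorphism.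

First, $f|_{L_i}$ is invariant under conjugation by $B$. For $b\in B$ choose $k\in K$ with $i$-th coordinate $b$; conjugating $l\in L_i$ by $k$ gives $blb^{-1}$ in the $i$-th coordinate, and $f(klk^{-1})=f(l)$.

Next, $f|_{L_i}$ extends to a homomorphism $F:B\to\mathbb Q$. The quotient $B/L_i\cong C_i$ is cyclic, say of order $m$ and generated by $tL_i$, so $t^m\in L_i$. Put
$$F(t^jl)=f(l)+\tfrac jm f(t^m)\qquad(j\in\mathbb Z,\ l\in L_i).$$
It is well defined: if $t^jl=t^{j'}l'$, then $j'=j+ms$ for some $s\in\mathbb Z$ and $l=t^{ms}l'$, so $f(l)=s f(t^m)+f(l')$ and the two values agree. It is a homomorphism: $t^jl\cdot t^kl'=t^{j+k}(t^{-k}lt^k)l'$, and $f(t^{-k}lt^k)=f(l)$ by invariance. Taking $j=0$ shows that $F$ extends $f|_{L_i}$.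

Since $B/B'$ is finite, $F=0$, so $f|_{L_i}=0$. This holds for all $i\in I$, so $f$ vanishes on $\prod_{i\in I}L_i$, which has finite index in $B^I$ and hence in $K$. Therefore $f(K)$ is a finite subgroup of $\mathbb Q$, and $f=0$.

**Step 4: contradiction.** This step confronts $K$ with (M). $K$ is a subgroup of the amenable group $B^I$, hence amenable, and it is LO. By (M) it is locally indicable. Being nontrivial and finitely generated, it has a homomorphism onto $\mathbb Z\subset\mathbb Q$. This contradicts Step 3. $\blacksquare$

## Glued Klein bottle groups with exactly $N$ circularly-orderable powers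

To show that the bound $\Omega(e)$ is attained we need a group $G$ and a character of $G^N$ that resists Step 1 above: the images of its coordinates must shrink strictly, as in the example with orders $4$ and $2$. We take images of orders $2^N,2^{N-1},\dots,2$, and build $G$ so that half of it, the subgroup where the basic character is even, is locally indicable.

*Proof of Theorem C, part 1.* Let $N\ge2$ and $r=2^{N-2}$.

**Step 1: the group.** This step constructs $G$ and a good subgroup $P$ of index $2$. Let
$$K_1=\langle a,x\mid axa^{-1}=x^{-1}\rangle,\qquad K_2=\langle b,y\mid byb^{-1}=y^{-1}\rangle .$$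
In $K_1$ the element $a^2$ commutes with $x$, and $A_1=\langle a^2,x\rangle\cong\mathbb Z^2$ is the kernel of $K_1\to\mathbb Z/2$, $a\mapsto1$, $x\mapsto0$; so it is normal of index $2$. The same holds for $A_2=\langle b^2,y\rangle\cong\mathbb Z^2$ in $K_2$. The assignment $a^2\mapsto b^2$, $x\mapsto b^{2r}y$ is an isomorphism $A_1\to A_2$, since $b^2$ and $b^{2r}y$ form a basis of $A_2$. Let
$$G=K_1*_AK_2$$
be the amalgam along it, with $A=A_1=A_2$ in $G$. An element of finite order in an amalgam is conjugate into a factor, and Klein bottle groups are LO, hence torsion-free; so $G$ is torsion-free. $A$ is normalized by $K_1$ and $K_2$, so it is normal in $G$, and $G/A\cong\mathbb Z/2*\mathbb Z/2$ is infinite dihedral. Hence $G$ is finitely generated, polycyclic, and amenable.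

Let $P$ be the kernel of $G\to\mathbb Z/2$, $a,b\mapsto1$, $A\mapsto0$. Then $P/A$ consists of the words of even length in the infinite dihedral group $G/A$ with generators $a,b$, so $P/A\cong\mathbb Z$, generated by $ab$. *Every nontrivial subgroup $S$ of $P$ maps onto $\mathbb Z$*: if $S$ has nontrivial image in $P/A\cong\mathbb Z$, this is clear, and otherwise $S$ is a nontrivial subgroup of $A\cong\mathbb Z^2$.

**Step 2: the abelianization.** This step computes $e$. In additive notation $G/G'$ has generators $a,x,b,y$ and relations $2x=0$, $2y=0$, $2a=2b$, $x=2rb+y$. Eliminate $x$ and put $c=a-b$. The relations become $2c=0$, $2y=0$ and $4rb+2y=0$, that is, $4rb=0$. So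
$$G/G'\cong\mathbb Z/4r\oplus(\mathbb Z/2)^2,\qquad 4r=2^N,$$
which is finite of exponent $2^N$.

**Step 3: $G^n$ is not CO for $n>N$.** This step applies Theorem B. The group $G$ is nontrivial, finitely generated and amenable, and has no homomorphism onto $\mathbb Z$. So it is not locally indicable, and by (M) it is not LO. Theorem B with $B=G$ and $\Omega(2^N)=N$ applies.

**Step 4: $G^n$ is CO for $n\le N$.** This step builds the character with shrinking images. It suffices to treat $n=N$, since $G^n\le G^N$. Define $\chi:G\to\mathbb Z/2^N$ by
$$a,b\mapsto1,\qquad y\mapsto0,\qquad x\mapsto2r=2^{N-1}.$$
The relations hold: $2\chi(x)=2^N=0$, $2\chi(y)=0$, $2\chi(a)=2\chi(b)$, and $\chi(x)=2r\chi(b)+\chi(y)$. Modulo $2$, $\chi$ sends $a,b$ to $1$ and $x,y$ to $0$ (here $N\ge2$ is used), so $P=\{g:\chi(g)\text{ even}\}$. Let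
$$\varphi:G^N\to\mathbb Z/2^N,\qquad\varphi(g_1,\dots,g_N)=\sum_{i=1}^N2^{i-1}\chi(g_i),\qquad K=\ker\varphi.$$

We claim that $K$ is locally indicable. Suppose $S\le K$ is nontrivial, finitely generated, and has no homomorphism onto $\mathbb Z$. Let $S_i\le G$ be the $i$-th projection of $S$. It is a quotient of $S$, so it has no homomorphism onto $\mathbb Z$ either. Let $i_0$ be the least $i$ with $S_i\ne1$. By Step 1, $S_{i_0}\not\le P$. So there is $s=(s_i)\in S$ with $\chi(s_{i_0})$ odd, and $s_i=1$ for $i<i_0$. All terms of $\varphi(s)$ with $i>i_0$ are divisible by $2^{i_0}$, and reduction from $\mathbb Z/2^N$ to $\mathbb Z/2^{i_0}$ makes sense because $i_0\le N$. Hence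
$$0=\varphi(s)\equiv2^{i_0-1}\chi(s_{i_0})\equiv2^{i_0-1}\pmod{2^{i_0}},$$
which is false. This proves the claim, and $K$ is LO by (BH). Since $G^N/K$ embeds in $\mathbb Z/2^N$ and hence in $\mathbb R/\mathbb Z$, it is CO, and $G^N$ is CO by (E).

So $G^n$ is CO if and only if $n\le N$. The bound of Theorem B is therefore attained for $\Omega(e)=N$. Since $N$ is arbitrary and $G$ is not LO, no single $n$ works for all groups in the Corollary. $\square$

In the smallest case $N=2$, $r=1$, we have $G/G'\cong\mathbb Z/4\oplus(\mathbb Z/2)^2$ and $\varphi(g_1,g_2)=\chi(g_1)+2\chi(g_2)$ in $\mathbb Z/4$. If $S\leq K$ is as above with $S_1\ne1$, some $s$ has $\chi(s_1)$ odd, so $\varphi(s)$ is odd. If $S_1=1$, some $s$ has $\chi(s_2)$ odd, so $\varphi(s)=2$. A third coordinate would have coefficient $4=0$, and nothing would detect it.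

## The Promislow group, and abelianizations without torsion

*Proof of Theorem C, part 2.* Let $G=\langle a,b\mid ab^2a^{-1}b^2,\ ba^2b^{-1}a^2\rangle$ be the Promislow group. It is amenable, which we check directly. Put $u=a^2$ and $v=b^2$. The relations say $ava^{-1}=v^{-1}$ and $bub^{-1}=u^{-1}$. Hence $a^2=u$ commutes with $v$, and $\langle u,v\rangle$ is abelian and normal. The quotient is $\langle a,b\mid a^2,b^2\rangle$, infinite dihedral. So $G$ is solvable.

$G$ is not LO by the known result quoted at the start, in particular it is nontrivial, and it is finitely generated with $G/G'\cong(\mathbb Z/4)^2$, finite of exponent $4$. Theorem B with $B=G$ gives that $G^n$ is not CO for $n>\Omega(4)=2$. By the same known result $G^2$ is CO, hence so is its subgroup $G$. $\square$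

*Proof of Theorem C, part 3.* Let $G$ be finitely generated with $G/G'$ torsion-free. Then $T=0$ and $D(T)=1$, and Theorem A says that if $G$ is not LO, then $G\times G$ is not CO. Conversely, if $G$ is LO, then $G\times G$ is LO and hence CO.

The exponent $2$ cannot be lowered to $1$: the $(2,3,7)$ triangle group $\Delta$ of Example 3 is finitely generated and perfect, so $\Delta/\Delta'=0$ is torsion-free, and $\Delta$ is CO but not LO. $\blacksquare$
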